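
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Covering matroid polytopes by unimodular simplices\\ along closed tours of bases}


\begin{abstract}
Let $M$ be a connected matroid of rank $r\ge 1$ on $n$ elements. We prove a conjecture stated in Haws' \emph{Matroid Polytopes: Algorithms, Theory, and Applications}: every point of the basis polytope $P_M$ lies in the convex hull of $n$ linearly independent incidence vectors of bases whose single-exchange graph is connected. Such a simplex is unimodular. In fact, for $n\ge2$ the bases can be chosen to form a closed tour $B_0,B_1,\dots,B_{n-1},B_0$ of single exchanges in which every element leaves exactly once and enters exactly once. In the proof, barycentric coordinates become arc lengths on a circle, and one passes from a simplex to the next by rotating the motion of one part of the ground set against the motion of the other. As consequences we obtain a version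 for all matroids, a description of $P_M$ by arcs on a circle, and an integer Carath\'eodory statement.
\end{abstract}

\section{The question and the answer}

\subsection{Simplices with connected exchange graph}

Let $M$ be a matroid of rank $r$ on the ground set $E=[n]=\{1,\dots,n\}$. Write $\mathbf e_C=\sum_{i\in C}\mathbf e_i$ for the incidence vector of $C\subseteq E$, and $x(C)=\sum_{i\in C}x_i$ for $x\in\mathbb R^n$. The \emph{basis polytope} of $M$ is
\[
P_M=\operatorname{conv}\{\mathbf e_B : B\text{ a basis of }M\}\subset H,\qquad H=\{x\in\mathbb R^n: x(E)=r\}.
\]
By Carath\'eodory's theorem every point of $P_M$ lies in a simplex spanned by vertices of $P_M$. We ask how good that simplex can be chosen, arithmetically and combinatorially.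

Arithmetically, the best one can hope for is a unimodular simplex. Let
\[
\Lambda_0=\{v\in\mathbb Z^n: v(E)=0\},\qquad L_r=\{v\in\mathbb Z^n: r \text{ divides } v(E)\}.
\]
A simplex with $n$ vertices in $\mathbb Z^n\cap H$ is \emph{unimodular} if the differences of its vertices generate $\Lambda_0$, that is, if it has the least possible volume with respect to the lattice $\mathbb Z^n\cap H$.

Combinatorially, one would like the bases involved to be close to one another. For a set $X$ of incidence vectors of bases, let $G(X)$ be the graph on $X$ in which two vectors are adjacent if their difference is $\mathbf e_a-\mathbf e_b$ for some $a\ne b$; that is, the two bases differ by the exchange of a single element. Equivalently, the two vectors span an edge of $P_M$. If $|X|=n$ we also write $X$ for the $n\times n$ matrix with these rows.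

The second wish implies the first: \emph{if $X$ consists of $n$ linearly independent incidence vectors of bases and $G(X)$ is connected, then $|\det X|=r$ and $\operatorname{conv}(X)$ is unimodular.} This fact is quoted in \cite{Haws} for connected $M$, and the reason is short. Take a spanning tree of $G(X)$. Its $n-1$ edges give $n-1$ vectors $\pm(\mathbf e_a-\mathbf e_b)$ that span all differences of elements of $X$, so they are linearly independent. Regard them as edges $ab$ of a graph on $E$. Independence forbids cycles, so they form a spanning tree of $E$. We then use that
\begin{equation}\label{eq:tree}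
\text{the vectors } \mathbf e_a-\mathbf e_b,\ ab \text{ an edge of a spanning tree on } E, \text{ form a } \mathbb Z\text{-basis of }\Lambda_0 ;
\end{equation}
indeed every $\mathbf e_c-\mathbf e_d$ is a signed sum along the tree path from $c$ to $d$, and there are $n-1=\operatorname{rank}\Lambda_0$ vectors. (The same holds for any finite nonempty set in place of $E$.) So $\operatorname{conv}(X)$ is unimodular. Moreover, the rows of $X$ generate $\mathbb Z\mathbf e_B+\Lambda_0=L_r$ for any basis $B$ in the family, and $L_r$ has index $r$ in $\mathbb Z^n$; hence $|\det X|=r$.

Without connectedness of $G(X)$ this fails. In $U_{2,6}$, where all $2$-subsets of $[6]$ are bases, the six bases $12,23,13,45,56,46$ have a block matrix of determinant $\pm 2\cdot 2=\pm4$, although $r=2$.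

It is conjectured in \cite{Haws} that simplices with connected $G(X)$ cover $P_M$. We prove this.

\begin{theorem}\label{thm:conj}
Let $M$ be a connected matroid of rank $r\ge1$ on $n$ elements. For every $x\in P_M$ there is a set $X$ of $n$ linearly independent incidence vectors of bases of $M$ such that $x\in\operatorname{conv}(X)$ and $G(X)$ is connected. Hence $|\det X|=r$ and $\operatorname{conv}(X)$ is unimodular.
\end{theorem}

Both hypotheses are forced. If $M$ is a direct sum of matroids on nonempty sets $E_1,E_2$, then $P_M$ lies in the two independent hyperplanes $x(E_h)=\operatorname{rk}(E_h)$, its dimension is less than $n-1$, and it does not contain $n$ affinely independent points. And a single loop has only the incidence vector $0$.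

\subsection{Cyclic frames}

We write $B-a+b$ for $(B\setminus\{a\})\cup\{b\}$, and $B+b$ for $B\cup\{b\}$. The simplices we use are the following.

\begin{definition}
Let $n\ge 2$. A \emph{cyclic frame} of $M$ is a sequence of bases $(B_s)_{s\in\mathbb Z_n}$ with
\[
B_{s+1}=B_s-a_s+b_s,\qquad a_s\in B_s,\quad b_s\notin B_s,
\]
such that every element of $E$ occurs exactly once among the $a_s$ and exactly once among the $b_s$, and the permutation $\sigma$ of $E$ with $\sigma(a_s)=b_s$ is a single $n$-cycle. We call the step from $B_s$ to $B_{s+1}$ the exchange $a_s\to b_s$.
\end{definition}

\begin{theorem}\label{thm:cover}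
Let $M$ be a connected matroid on $n\ge 2$ elements. Then $P_M$ is the union of the simplices $\operatorname{conv}\{\mathbf e_{B_s}:s\in\mathbb Z_n\}$ over all cyclic frames $(B_s)$ of $M$.
\end{theorem}

Lemma~\ref{lem:frame} below says that the vectors of a cyclic frame are linearly independent and that consecutive ones are adjacent in $G(X)$. So Theorem~\ref{thm:cover} implies Theorem~\ref{thm:conj} for $n\ge2$; for $n\ge3$ it even gives a Hamiltonian cycle in $G(X)$. For $n=1$ the matroid is a single coloop, $P_M=\{\mathbf e_1\}$, and there is nothing to prove.

\begin{example}\label{ex:small}
For $U_{1,n}$, $n\ge2$, the polytope is the standard simplex, and $\{1\},\{2\},\dots,\{n\}$ is a cyclic frame. For $U_{2,4}$ the polytope is an octahedron. The tour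
\[
13\to14\to24\to34\to13
\]
has the exchanges $3\to4$, $1\to2$, $2\to3$, $4\to1$, so $\sigma$ is the $4$-cycle $1\to2\to3\to4\to1$, and this is a cyclic frame. Shifting the labels cyclically gives three more frames, with vertex sets $\{24,12,13,14\}$, $\{13,23,24,12\}$, $\{24,34,13,23\}$. These four tetrahedra all contain the diagonal from $13$ to $24$ and cut the octahedron into four pieces around it. The two other diagonals give further frames, so Theorem~\ref{thm:cover} is about a cover, not a triangulation.

The condition that $\sigma$ be one cycle is essential. The tour $12\to23\to34\to14\to12$ has the exchanges $1\to3$, $2\to4$, $3\to1$, $4\to2$. Every element leaves once and enters once, but $\sigma$ has the two cycles $\{1,3\}$ and $\{2,4\}$. All four bases have $x_1+x_3=1$, and their convex hull is a square.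
\end{example}

\subsection{The idea}

Let $x=\sum_s\lambda_s\mathbf e_{B_s}$ be a point of a frame simplex. Cut a circle of length $1$ into consecutive arcs of lengths $\lambda_s$ and show the basis $B_s$ on the $s$-th arc. We obtain a motion of bases around a clock. Each element $i$ enters once and leaves once, so it is present on one arc, and that arc has length $x_i$.

A wall of the simplex is reached when two consecutive exchange times, say of $i\to j$ and $k\to l$, come together: at one moment $i,k$ are replaced by $j,l$. We arrived with $i\to j$ coming first. If $k\to l$ may also come first, then we can pass to the other side. If not, symmetric exchange tells us that the \emph{other} pairing, $i\to l$ and $k\to j$, is available in both orders. This pairing breaks the cycle $\sigma$ into two cycles, as in the square of Example~\ref{ex:small}, so it does not lead off the wall. But it makes the clock come apart into two independent clocks, one for each cycle, and one can be rotated against the other without changing the point $x$. The rotation does change the sets that occur. We shall see that they remain bases until two exchange times meet in such a way that the wall can be crossed, and that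 such a meeting must come within one full turn. Section~\ref{sec:five} shows this on five elements.

\section{Cyclic frames: independence and existence}

\subsection{Facts recalled}

$\operatorname{rk}$ and $\operatorname{cl}$ denote rank function and closure. A \emph{loop} is an element in no basis, a \emph{coloop} an element in every basis. $M$ is \emph{connected} if it is not a direct sum of two matroids on nonempty sets; a connected matroid with $n\ge2$ elements has no loops and no coloops. If $e$ is neither a loop nor a coloop, the bases of $M\setminus e$ are the bases of $M$ avoiding $e$, and the bases of $M/e$ are the sets $B\setminus\{e\}$ with $e\in B$ a basis of $M$. We use three standard facts.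
\begin{itemize}
\item[(F1)] Symmetric exchange (Brualdi; see \cite{Oxley}): for bases $B,B'$ and $c\in B\setminus B'$ there is $f\in B'\setminus B$ such that $B-c+f$ and $B'-f+c$ are both bases.
\item[(F2)] For a basis $B$ and $b\notin B$ there is a unique circuit $K\subseteq B+b$, and for $c\in B$ the set $B-c+b$ is a basis if and only if $c\in K$.
\item[(F3)] (Tutte; \cite[Thm.~4.3.1]{Oxley}) If $M$ is connected and $e\in E$, then $M\setminus e$ or $M/e$ is connected.
\end{itemize}

The next lemma will be used twice, to construct one frame and, at the end, to show that a full rotation cannot fail. In both places we look for one exchange in a cyclic list that succeeds, and the lemma says what happens if all of them fail.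

\begin{lemma}\label{lem:prop}
\textup{(a)} Let $(B_s)_{s\in\mathbb Z_N}$ be bases with $B_{s+1}=B_s-a_s+b_s$, $a_s\in B_s$, and let $e\in E$ lie in none of the $B_s$. If no $B_s-a_s+e$ is a basis, then there is one circuit $K$ with $K\subseteq B_s+e$ for all $s$, and $K$ contains none of the $a_s$.

\textup{(b)} Let $(A_s)_{s\in\mathbb Z_N}$ be independent sets of equal size with $A_{s+1}=A_s-a_s+b_s$. If $b_s\in\operatorname{cl}(A_s)$ for all $s$, then all $\operatorname{cl}(A_s)$ coincide. In particular this common closure contains all $b_s$.
\end{lemma}

\begin{proof}
(a) Let $K_s$ be the circuit in $B_s+e$. By (F2), $a_s\notin K_s$, so $K_s\subseteq (B_s\setminus\{a_s\})+e\subseteq B_{s+1}+e$, and uniqueness gives $K_{s+1}=K_s$. So all $K_s$ are one circuit $K$, and it avoids every $a_s$.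

(b) We have $A_{s+1}\subseteq\operatorname{cl}(A_s)$, and both sets have rank $|A_s|$; so $\operatorname{cl}(A_{s+1})=\operatorname{cl}(A_s)$.
\end{proof}

\subsection{Frames span unimodular simplices}

\begin{lemma}\label{lem:frame}
Let $(B_s)$ be a cyclic frame of a matroid of rank $r\ge1$ and $X=\{\mathbf e_{B_s}:s\in\mathbb Z_n\}$. The $n$ vectors $\mathbf e_{B_s}$ are distinct and form a $\mathbb Z$-basis of $L_r$; in particular they are linearly independent and $|\det X|=r$. Consecutive ones are adjacent in $G(X)$.
\end{lemma}

\begin{proof}
The last claim is clear. The differences $\mathbf e_{B_{s+1}}-\mathbf e_{B_s}=\mathbf e_{b_s}-\mathbf e_{a_s}$ for $s=0,\dots,n-2$ correspond to $n-1$ of the $n$ edges $a_s\to\sigma(a_s)$ of an $n$-cycle on $E$, hence to a spanning path. By \eqref{eq:tree} they form a $\mathbb Z$-basis of $\Lambda_0$. So the $n$ vectors $\mathbf e_{B_s}$ generate $\mathbb Z\mathbf e_{B_0}+\Lambda_0=L_r$, which has rank $n$ and index $r$ in $\mathbb Z^n$.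
\end{proof}

Here the single cycle is used: if $\sigma$ had a cycle with support $C\subsetneq E$, then all exchanges would preserve $|B_s\cap C|$ and the vectors would lie in a hyperplane $x(C)=\text{const}$ of $H$.

\subsection{A frame exists}

\begin{lemma}\label{lem:exist}
Every connected matroid on $n\ge2$ elements has a cyclic frame.
\end{lemma}

\begin{proof}
Induction on $n$. For $n=2$ we have $M=U_{1,2}$, with the cyclic frame $\{1\},\{2\}$. Let $n\ge3$ and fix $e\in E$; it is neither a loop nor a coloop. By (F3), $M/e$ or $M\setminus e$ is connected, so by induction it has a frame with $n-1$ members; we insert one more basis.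

\emph{$M/e$ connected.} Let $(A_s)_{s\in\mathbb Z_{n-1}}$ be a cyclic frame of $M/e$ with exchanges $a_s\to b_s$. The sets $A_s+e$ are bases of $M$, and the $A_s$ are independent in $M$ of size $r-1$. We claim that some $A_s+b_s$ is a basis of $M$. Otherwise $b_s\in\operatorname{cl}(A_s)$ for all $s$, and by Lemma~\ref{lem:prop}(b) the set $\operatorname{cl}(A_0)$ contains all $b_s$, that is, all of $E\setminus\{e\}$. Then $\operatorname{rk}(E\setminus\{e\})=r-1$ and $e$ is a coloop, a contradiction. Take $s$ such that $A_s+b_s$ is a basis and insert this basis between $A_s+e$ and $A_{s+1}+e$. The exchange $a_s\to b_s$ is replaced by the two exchanges $e\to b_s$ and $a_s\to e$.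

\emph{$M\setminus e$ connected.} Let $(B_s)_{s\in\mathbb Z_{n-1}}$ be a cyclic frame of $M\setminus e$ with exchanges $a_s\to b_s$; the $B_s$ are bases of $M$. We claim that some $B_s-a_s+e$ is a basis. Otherwise Lemma~\ref{lem:prop}(a) gives a circuit $K\subseteq B_0+e$ that avoids every $a_s$, hence all of $E\setminus\{e\}$. So $K=\{e\}$ and $e$ is a loop, a contradiction. Take $s$ such that $B_s-a_s+e$ is a basis and insert it between $B_s$ and $B_{s+1}$. The exchange $a_s\to b_s$ is replaced by $a_s\to e$ and $e\to b_s$.

In both cases every element, including $e$, leaves once and enters once, and the new permutation is the old cycle with $a_s\mapsto b_s$ replaced by $a_s\mapsto e\mapsto b_s$. It is an $n$-cycle.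
\end{proof}

By Lemmas~\ref{lem:frame} and~\ref{lem:exist}, $\dim P_M=n-1$ for connected $M$ with $n\ge2$. Hence no rank inequality can be tight at an interior point.

\begin{lemma}\label{lem:strict}
Let $M$ be connected, $n\ge2$, and let $z$ be a relative interior point of $P_M$. Then $z(C)<\operatorname{rk}(C)$ whenever $\emptyset\ne C\subsetneq E$. In particular $0<z_i<1$ for all $i$.
\end{lemma}

\begin{proof}
The inequality $x(C)\le\operatorname{rk}(C)$ is valid on $P_M$, since $|B\cap C|\le\operatorname{rk}(C)$ for every basis $B$. If it were an equality at $z$, it would be one on all of $P_M$, hence on $\operatorname{aff}P_M=H$. But $x(C)$ is not constant on $H$. The choice $C=\{i\}$ gives $z_i<\operatorname{rk}(\{i\})\le1$, and $C=E\setminus\{i\}$ gives $r-z_i<\operatorname{rk}(E\setminus\{i\})\le r$.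
\end{proof}

\section{A wall on five elements}\label{sec:five}

Let $M$ be the matroid of rank $2$ on $\{1,\dots,5\}$ whose bases are all $2$-subsets except $12$: the elements $1$ and $2$ are parallel. The tour
\[
14\ \to\ 45\ \to\ 25\ \to\ 35\ \to\ 34\ \to\ 14
\]
has the exchanges $1\to5$, $4\to2$, $2\to3$, $5\to4$, $3\to1$; it is a cyclic frame with $\sigma: 1\to5\to4\to2\to3\to1$. (So $P_M$ has dimension $4$ and $M$ is connected.) Consider the point
\[
z=\tfrac1{10}\bigl(\mathbf e_{14}+2\,\mathbf e_{25}+3\,\mathbf e_{35}+4\,\mathbf e_{34}\bigr)=\tfrac1{10}(1,2,7,5,5)
\]
on the wall opposite the vertex $45$. We look for a frame simplex that contains $z$ and lies on the other side of this wall.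

\emph{The obvious attempt fails.} On the wall the exchanges $1\to5$ and $4\to2$ happen simultaneously, taking $14$ to $25$. Performing $4\to2$ first would lead through $12$, which is not a basis.

\emph{Pairing the exchanges differently.} Read the double exchange as $1\to2$ and $4\to5$. Then $\sigma$ falls into the two cycles $1\to2\to3\to1$ and $4\to5\to4$, with supports $C_1=\{1,2,3\}$ and $C_2=\{4,5\}$. Each of the bases $14,25,35,34$ has one element in $C_1$, so the wall lies in the hyperplane $x(C_1)=1$. The vertex $45$ is on the side $x(C_1)<1$, and we need a basis with two elements in $C_1$.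

\emph{Two clocks.} Let time $t$ run around the circle $\mathbb R/\mathbb Z$. The elements of $C_1$ and of $C_2$ that are present at time $t$ form two separate motions, shown in the first two rows of the left half of Figure~\ref{fig:five}. The integral of the incidence vector over the circle is $z$. This integral does not change when the second motion is shifted by an angle $\theta$; only the sets that occur change. For small $\theta>0$ the additional pair $15$ appears, and it is a basis. At $\theta=0.1$ the pair $14$ has disappeared and the exchanges $3\to1$ and $4\to5$ meet. Now
\[
z=\tfrac1{10}\bigl(2\,\mathbf e_{25}+2\,\mathbf e_{35}+5\,\mathbf e_{34}+\mathbf e_{15}\bigr).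
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=4.7cm,y=0.55cm,font=\footnotesize]
\node at (0.5,3.6) {$\theta=0$};
\draw (0,2) rectangle (1,3);
\draw (0.2,2)--(0.2,3) (0.9,2)--(0.9,3);
\node at (0.1,2.5) {2}; \node at (0.55,2.5) {3}; \node at (0.95,2.5) {1};
\draw (0,1) rectangle (1,2);
\draw (0.5,1)--(0.5,2);
\node at (0.25,1.5) {5}; \node at (0.75,1.5) {4};
\draw[thick] (0,-0.4) rectangle (1,0.6);
\draw[thick] (0.2,-0.4)--(0.2,0.6) (0.5,-0.4)--(0.5,0.6) (0.9,-0.4)--(0.9,0.6);
\node at (0.1,0.1) {25}; \node at (0.35,0.1) {35}; \node at (0.7,0.1) {34}; \node at (0.95,0.1) {14};
\node[left] at (0,2.5) {$C_1$};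
\node[left] at (0,1.5) {$C_2$};
\node[left] at (0,0.1) {basis};
\begin{scope}[xshift=5.5cm]
\node at (0.5,3.6) {$\theta=0.1$};
\draw (0,2) rectangle (1,3);
\draw (0.2,2)--(0.2,3) (0.9,2)--(0.9,3);
\node at (0.1,2.5) {2}; \node at (0.55,2.5) {3}; \node at (0.95,2.5) {1};
\draw (0,1) rectangle (1,2);
\draw (0.4,1)--(0.4,2) (0.9,1)--(0.9,2);
\node at (0.2,1.5) {5}; \node at (0.65,1.5) {4}; \node at (0.95,1.5) {5};
\draw[thick] (0,-0.4) rectangle (1,0.6);
\draw[thick] (0.2,-0.4)--(0.2,0.6) (0.4,-0.4)--(0.4,0.6) (0.9,-0.4)--(0.9,0.6);
\node at (0.1,0.1) {25}; \node at (0.3,0.1) {35}; \node at (0.65,0.1) {34}; \node at (0.95,0.1) {15};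
\end{scope}
\end{tikzpicture}
\caption{Time $t$ runs from $0$ to $1$, and the ends of each strip are identified. The first row shows the element of $C_1=\{1,2,3\}$ present at time $t$, the second row the element of $C_2=\{4,5\}$, the third row the resulting basis. On the right the second row has been shifted by $0.1$. At $\theta=0$ the exchanges $1\to2$ and $4\to5$ coincide (at $t=0$); at $\theta=0.1$ the exchanges $3\to1$ and $4\to5$ coincide (at $t=0.9$).}
\label{fig:five}
\end{figure}

\emph{Crossing.} The double exchange takes $34$ to $15$. Read it as $4\to1$ followed by $3\to5$. The intermediate set $13$ is a basis with two elements in $C_1$. We obtain the tour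
\[
13\ \to\ 15\ \to\ 25\ \to\ 35\ \to\ 34\ \to\ 13
\]
with exchanges $3\to5$, $1\to2$, $2\to3$, $5\to4$, $4\to1$ and permutation $3\to5\to4\to1\to2\to3$, a single cycle. So this is a cyclic frame. The old simplex contains all points of $H$ near $z$ with $x(C_1)\le1$, the new one all points of $H$ near $z$ with $x(C_1)\ge1$, even though their facets through $z$ are different; see \eqref{eq:half} below.

Why must such a crossing turn up in general? In the example it turned up because $1$ and $3$ are not parallel, that is, because $\operatorname{rk}(C_1)=2$ exceeds the number of elements of $C_1$ present at any time, which is $z(C_1)=1$. By Lemma~\ref{lem:strict}, the inequality $\operatorname{rk}(C_1)>z(C_1)$ holds whenever $z$ is not on the boundary of $P_M$.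

\section{The covering theorem}

\subsection{Reduction to crossing one wall}

Throughout this section $M$ is connected. If $n=2$, then $M=U_{1,2}$ and $P_M$ is the simplex of the frame $\{1\},\{2\}$. So let $n\ge3$. Interiors and neighborhoods are taken in $H$. Call a point of $H$ \emph{generic} if it is not in the affine hull of $n-2$ or fewer incidence vectors of bases. There are finitely many such affine hulls, of dimension at most $n-3$.

\begin{proposition}\label{prop:cross}
Let $z$ be a generic relative interior point of $P_M$ that lies in the simplex $\Delta$ of a cyclic frame, but not in the interior of $\Delta$. Then there is a cyclic frame with simplex $\Delta'$ such that $\Delta\cup\Delta'$ contains a neighborhood of $z$.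
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:cover} from Proposition~\ref{prop:cross}]
Let $U\subseteq P_M$ be the union of all frame simplices. It is a finite union of simplices, hence closed, and by Lemmas~\ref{lem:frame} and~\ref{lem:exist} its interior is not empty. Suppose $U\neq P_M$. Then $V=\operatorname{relint}P_M\setminus U$ is open and nonempty, since $P_M\setminus U$ is nonempty and open in $P_M$ and $\operatorname{relint}P_M$ is dense in $P_M$.

Choose a generic point $w$ in the interior of a frame simplex. Then choose $y\in V$ outside $\operatorname{aff}(A\cup\{w\})$ for each of the finitely many affine hulls $A$ in the definition of generic; this is possible because $\dim\operatorname{aff}(A\cup\{w\})\le n-2<\dim H$. Every point $u$ of the segment $[w,y]$ is generic: if $u\in A$, then $u\ne w$, so $y$ is on the line through $w$ and $u$, which lies in $\operatorname{aff}(A\cup\{w\})$, a contradiction.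

Let $z$ be the last point of the segment, going from $w$ to $y$, that is in $U$. Then $z\neq y$, and the points of the segment just beyond $z$ are not in $U$; so $z$ is not an interior point of $U$. It is generic, and it is in $\operatorname{relint}P_M$ because $w$ and $y$ are. It lies in some frame simplex $\Delta\subseteq U$ and not in the interior of $\Delta$. By Proposition~\ref{prop:cross}, $U$ contains a neighborhood of $z$, a contradiction.
\end{proof}

The rest of the section proves Proposition~\ref{prop:cross}. To recognize a neighborhood of $z$ we use the following.
\begin{equation}\label{eq:half}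
\parbox{0.85\textwidth}{Let $\Delta$ be an $(n-1)$-dimensional simplex in $H$ with a vertex $v$, let $\Pi$ be the hyperplane of $H$ spanned by the opposite facet, and let $z$ be in the relative interior of this facet. Then $\Delta$ contains all points close to $z$ on the closed side of $\Pi$ containing $v$.}
\end{equation}
Indeed, the barycentric coordinates with respect to $\Delta$ are affine functions on $H$. Those of the vertices $\neq v$ are positive at $z$, hence near $z$, and that of $v$ is nonnegative exactly on this side.

\subsection{The wall}

Let $z$ and $\Delta$ be as in Proposition~\ref{prop:cross}, and let $(B_s)$ be the frame, with $a_s,b_s,\sigma$ as in the definition. Of the $n$ barycentric coordinates of $z$, not all are positive, because $z\notin\operatorname{int}\Delta$, and at least $n-1$ are positive, because $z$ is generic. After a cyclic shift of indices,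
\[
z=\sum_{s\ne1}\lambda_s\mathbf e_{B_s},\qquad \lambda_s>0,\quad \sum_{s\neq1}\lambda_s=1 .
\]
Write $B_1=B_0-i+j$ and $B_2=B_1-k+l$. So $\sigma(i)=j$, $\sigma(k)=l$, and $i\ne k$, $j\ne l$.

The four elements are distinct. We have $i\neq j$ and $k\ne l$ anyway. If $k=j$, then $j$ enters in forming $B_1$ and leaves immediately afterwards, so $B_1$ is the only member of the frame containing it and $z_j=0$. If $l=i$, then $i$ is missing from $B_1$ only and $z_i=1$. Both contradict Lemma~\ref{lem:strict}. So
\[
i,k\in B_0,\qquad j,l\notin B_0,\qquad B_2=B_0-i-k+j+l .
\]
(In particular $n\ge4$; for $n=3$ there are no points $z$ as in Proposition~\ref{prop:cross}.)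

\emph{Splitting the cycle.} Interchange the images of $i$ and $k$: let $\tau(i)=l$, $\tau(k)=j$, and $\tau=\sigma$ elsewhere. Since $\sigma$ is the cycle $i\to j\to\cdots\to k\to l\to\cdots\to i$, the permutation $\tau$ has exactly two cycles
\[
l\to\cdots\to i\to l\qquad\text{and}\qquad j\to\cdots\to k\to j .
\]
Let $C_1\ni i,l$ and $C_2\ni j,k$ be their supports, and $n_h=|C_h|$. Then $n_1,n_2\ge2$ and $n_1+n_2=n$.

\emph{The circle.} Cut $\mathbb R/\mathbb Z$ into consecutive half-open arcs of lengths $\lambda_2,\lambda_3,\dots,\lambda_{n-1},\lambda_0$, starting at $t=0$, and let $B(t)$ be the corresponding basis. Then $\int\mathbf e_{B(t)}\,dt=z$. There are $n-1$ distinct jump times. At $t=0$ the elements $i,k$ leave and $j,l$ enter; we read this as $i\to l$ inside $C_1$ and $k\to j$ inside $C_2$. At every other jump one exchange $a_s\to b_s=\sigma(a_s)=\tau(a_s)$ takes place, and it stays inside $C_1$ or inside $C_2$. So the two motions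
\[
B^1(t)=B(t)\cap C_1,\qquad B^2(t)=B(t)\cap C_2
\]
have $n_1$ and $n_2$ distinct jump times, each jump being a single exchange. In cyclic order we write the states and jumps as
\begin{align*}
S_{p+1}&=S_p-\alpha_p+\beta_p \ \text{ at time } t^1_p, & p&\in\mathbb Z_{n_1},\\
R_{q+1}&=R_q-\gamma_q+\delta_q \ \text{ at time } t^2_q, & q&\in\mathbb Z_{n_2},
\end{align*}
for $B^1$ and $B^2$ respectively, numbered such that $t^1_0=t^2_0=0$. Thus
\[
\alpha_0=i,\quad\beta_0=l,\quad\gamma_0=k,\quad\delta_0=j,\qquad B_0=S_0\cup R_0,\quad B_2=S_1\cup R_1 .
\]
Each element of $C_1$ occurs exactly once among the $\alpha_p$ and exactly once among the $\beta_p$, each element of $C_2$ exactly once among the $\gamma_q$ and exactly once among the $\delta_q$, and $\tau(\alpha_p)=\beta_p$, $\tau(\gamma_q)=\delta_q$.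

The number $m=|S_p|=|B^1(t)|$ is constant. Hence $z(C_1)=\int|B^1(t)|\,dt=m$, the facet of $\Delta$ containing $z$ is in the hyperplane
\[
\Pi=\{x\in H:x(C_1)=m\},
\]
and since $i\in C_1$, $j\in C_2$, the opposite vertex $\mathbf e_{B_1}$ has $|B_1\cap C_1|=m-1$. We must cover the side $x(C_1)\ge m$ near $z$. Lemma~\ref{lem:strict} gives
\begin{equation}\label{eq:strictC}
\operatorname{rk}(C_1)>m ,
\end{equation}
so there are bases on that side; the task is to find one that fits into a frame.

\subsection{Rotation}

For $\theta\in\mathbb R/\mathbb Z$ let $T_\theta(t)=B^1(t)\cup B^2(t+\theta)$, a set of size $r$. Rotating does not change the integral, so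
\begin{equation}\label{eq:int}
\int\mathbf e_{T_\theta(t)}\,dt=z\qquad\text{for all }\theta .
\end{equation}
However, $T_\theta(t)$ need not be a basis. To keep track of this, let $(p,q)\in\mathbb Z_{n_1}\times\mathbb Z_{n_2}$.
\begin{itemize}
\item $(p,q)$ is \emph{good} if $S_p\cup R_q$ is a basis.
\item $(p,q)$ is \emph{visited} at $\theta$ if on some arc of positive length $B^1(t)$ is in state $S_p$ and $B^2(t+\theta)$ is in state $R_q$.
\item $(p,q)$ \emph{collides} at $\theta$ if $t^1_p=t^2_q-\theta$ in $\mathbb R/\mathbb Z$, that is, if the jumps $\alpha_p\to\beta_p$ and $\gamma_q\to\delta_q$ of $T_\theta$ coincide.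
\item $(p,q)$ is \emph{crossable} if $(p,q)$ and $(p+1,q+1)$ are good and $(S_p\cup R_q)-\gamma_q+\beta_p$ is a basis.
\end{itemize}
Crossability says that the double exchange from $S_p\cup R_q$ to $S_{p+1}\cup R_{q+1}$ can be carried out through an intermediate basis having $m+1$ elements in $C_1$. For $(p,q)=(0,0)$ this basis is $B_0-k+l$, so that the other order of the two original exchanges is included as the case $\theta=0$.

Each pair collides at exactly one angle, $\theta=t^2_q-t^1_p$. At a given $\theta$ a jump is involved in at most one collision, so the number of arcs between jumps of $T_\theta$ is $n$ minus the number of collisions at $\theta$. We need three observations.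

\begin{itemize}
\item[(i)] \emph{If all pairs visited at $\theta$ are good, then at most one collision occurs at $\theta$.} Otherwise \eqref{eq:int} exhibits $z$ as a convex combination of at most $n-2$ incidence vectors of bases, contradicting genericity.

\item[(ii)] \emph{Between consecutive collision angles the set of visited pairs is constant. Pairs visited at $\theta$ are visited at all nearby angles. If exactly one collision $(p,q)$ occurs at $\theta$, then $(p,q)$ and $(p+1,q+1)$ are visited at $\theta$, and the pairs visited at slightly smaller (larger) angles are those visited at $\theta$ together with $(p+1,q)$ (with $(p,q+1)$).} The first claim holds because the cyclic order of the jumps does not change, the second because positive lengths stay positive. For the third, $(p,q)$ and $(p+1,q+1)$ are the pairs just before and just after the double jump. At the angle $\theta-\varepsilon$ the jump of the second motion comes later by $\varepsilon$, which opens one short arc in the states $S_{p+1},R_q$; at $\theta+\varepsilon$ it comes earlier, and the short arc has the states $S_p,R_{q+1}$. No other arc appears or disappears.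

\item[(iii)] \emph{If $(p,q)$ and $(p+1,q+1)$ are good and $(p,q)$ is not crossable, then $(p,q+1)$ and $(p+1,q)$ are good.} Let $B=S_p\cup R_q$ and $B'=S_{p+1}\cup R_{q+1}$, so $B\setminus B'=\{\alpha_p,\gamma_q\}$ and $B'\setminus B=\{\beta_p,\delta_q\}$. Apply (F1) to $\gamma_q\in B\setminus B'$. The partner $f=\beta_p$ is excluded, because $B-\gamma_q+\beta_p$ is not a basis. So $f=\delta_q$, and $B-\gamma_q+\delta_q=S_p\cup R_{q+1}$ and $B'-\delta_q+\gamma_q=S_{p+1}\cup R_q$ are bases.
\end{itemize}

By (ii), $(p,q+1)$ is the new pair that appears just after the collision $(p,q)$. So (iii) says: either we can cross, or we can rotate on.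

\subsection{A crossable collision}

If we could never cross, we could rotate through a full turn. Then every pair $(p,q)$ would fail to be crossable, and this is too much for the matroid.

\begin{lemma}\label{lem:cross}
There is an angle $\theta\in[0,1)$ at which all visited pairs are good and exactly one collision $(p,q)$ occurs, and this collision is crossable.
\end{lemma}

\begin{proof}
Suppose not, and let $\theta$ increase from $0$ to $1$. At $\theta=0$ the sets $T_0(t)=B(t)$ are bases, so all visited pairs are good, and there are $n-1$ arcs, so $(0,0)$ is the only collision. By assumption it is not crossable. By (iii) and (ii), all pairs visited at small angles $\theta>0$ are good. This remains so until the next collision angle. If all pairs visited just before a collision angle $\theta$ are good, then all pairs visited at $\theta$ are good, since they are among them by (ii); by (i) there is exactly one collision at $\theta$; by assumption it is not crossable; and by (iii) and (ii) all pairs visited just after $\theta$ are good. Hence at every angle all visited pairs are good and no collision is crossable.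

In a full turn each pair $(p,q)$ collides, and at that angle $(p,q)$ and $(p+1,q+1)$ are visited, hence good. So for \emph{all} $(p,q)\in\mathbb Z_{n_1}\times\mathbb Z_{n_2}$,
\begin{equation}\label{eq:allfail}
S_p\cup R_q\ \text{is a basis},\qquad (S_p\cup R_q)-\gamma_q+\beta_p\ \text{is not a basis}.
\end{equation}
This no longer involves angles, and Lemma~\ref{lem:prop} shows that it contradicts \eqref{eq:strictC}. Fix $p$. The bases $S_p\cup R_q$, $q\in\mathbb Z_{n_2}$, form a cyclic sequence with exchanges $\gamma_q\to\delta_q$, none of them contains $\beta_p\in C_1\setminus S_p$, and by \eqref{eq:allfail} none of the exchanges $\gamma_q\to\beta_p$ is possible. By Lemma~\ref{lem:prop}(a) there is a circuit $K\subseteq (S_p\cup R_0)+\beta_p$ that contains no $\gamma_q$. Since the $\gamma_q$ are all the elements of $C_2$, we get $K\subseteq S_p+\beta_p$. As $S_p$ is independent, $\beta_p\in K$, and so $\beta_p\in\operatorname{cl}(S_p)$.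

This holds for every $p$. The sets $S_p$ are independent, have size $m$, and form a cyclic sequence with exchanges $\alpha_p\to\beta_p$. By Lemma~\ref{lem:prop}(b), $\operatorname{cl}(S_0)$ contains all $\beta_p$, that is, all of $C_1$. So $\operatorname{rk}(C_1)\le m$, contradicting \eqref{eq:strictC}.
\end{proof}

\subsection{Crossing the wall}

\begin{proof}[End of the proof of Proposition~\ref{prop:cross}]
Take $\theta$ and $(p,q)$ from Lemma~\ref{lem:cross}. There are $n-1$ arcs between jumps of $T_\theta$. Let $D_1,\dots,D_{n-1}$ be the bases on these arcs in cyclic order, starting just after the collision, so that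
\[
D_{n-1}=S_p\cup R_q,\qquad D_1=S_{p+1}\cup R_{q+1}.
\]
Put $D_0=D_{n-1}-\gamma_q+\beta_p$, a basis by crossability. Then $D_1=D_0-\alpha_p+\delta_q$ with $\alpha_p\in D_0$, $\delta_q\notin D_0$.

\emph{$(D_s)_{s\in\mathbb Z_n}$ is a cyclic frame.} Its exchanges are those of the two motions, except that $\alpha_p\to\beta_p$ and $\gamma_q\to\delta_q$ are replaced by $\gamma_q\to\beta_p$ and $\alpha_p\to\delta_q$. So every element leaves once and enters once. The permutation is $\tau$ with the images of $\alpha_p\in C_1$ and $\gamma_q\in C_2$ interchanged. It runs from $\beta_p=\tau(\alpha_p)$ along the whole first cycle to $\alpha_p$, then to $\delta_q=\tau(\gamma_q)$, along the whole second cycle to $\gamma_q$, and back to $\beta_p$. This is a single $n$-cycle.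

\emph{Its simplex $\Delta'$ covers the other side of $\Pi$ near $z$.} By \eqref{eq:int}, $z$ is a convex combination of $\mathbf e_{D_1},\dots,\mathbf e_{D_{n-1}}$ with positive coefficients, the arc lengths. By Lemma~\ref{lem:frame} these $n-1$ points are affinely independent; they lie in $\Pi$, since each $D_s$ with $s\neq0$ has $m$ elements in $C_1$. As $\dim\Pi=n-2$, they span $\Pi$, and $z$ is in the relative interior of this facet of $\Delta'$. For the same reasons the points $\mathbf e_{B_s}$, $s\ne1$, span $\Pi$ and have $z$ in the relative interior of their convex hull. The remaining vertices lie strictly on opposite sides of $\Pi$: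
\[
|B_1\cap C_1|=m-1,\qquad |D_0\cap C_1|=m+1 .
\]
By \eqref{eq:half}, applied to $\Delta$ and to $\Delta'$, the union $\Delta\cup\Delta'$ contains a neighborhood of $z$.
\end{proof}

This proves Theorem~\ref{thm:cover}, and with Lemma~\ref{lem:frame} also Theorem~\ref{thm:conj}.

\begin{remark}
For $n=4$ no rotation is needed. Then $n_1=n_2=2$, $C_1=\{i,l\}$, and $S_0=\{i\}$, $R_0=\{k\}$, so $m=1$ and $r=2$. By \eqref{eq:strictC}, $\operatorname{rk}(\{i,l\})=2$, so $B_0-k+l=\{i,l\}$ is a basis and $(0,0)$ is crossable. Thus five elements, as in Section~\ref{sec:five}, is the smallest case in which the argument needs a rotation. If $z$ is allowed on the boundary, the argument breaks down at \eqref{eq:strictC}. For instance, if $M$ has the ground set $\{i,j,k,l\}$ and all $2$-subsets except $\{i,l\}$ as bases, then $P_M$ is a square pyramid, and $x_i+x_l=1$ defines its square face.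
\end{remark}

\section{Consequences}

\subsection{All matroids}

The frames of the components of a matroid can be run simultaneously on one circle. Opening the circle at one common jump time gives a path of bases.

\begin{theorem}\label{thm:all}
Let $M$ be any matroid on $n$ elements, with connected components on $E_1,\dots,E_c$, so that $\dim P_M=n-c$. Every $x\in P_M$ lies in $\operatorname{conv}(X)$ for some set $X$ of $n-c+1$ affinely independent incidence vectors of bases such that $G(X)$ has a Hamiltonian path. The differences of elements of $X$ generate the lattice $\{v\in\mathbb Z^n: v(E_h)=0\text{ for all }h\}$, so $\operatorname{conv}(X)$ is unimodular with respect to the lattice $\mathbb Z^n\cap\operatorname{aff}P_M$. The number $n-c+1$ cannot be lowered for generic $x$, that is, for $x\in P_M$ outside finitely many polytopes of dimension less than $n-c$.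
\end{theorem}

\begin{proof}
The bases of $M$ are the unions of bases of the components, so $P_M=\prod_hP_{M|E_h}$. If all components are singletons, $P_M$ is a point and the claim is trivial. Otherwise let $h$ range over the components with $n_h=|E_h|\ge2$; the singletons contribute constant coordinates.

There are finitely many candidates for $X$, and the sets $\operatorname{conv}(X)$ are closed, so it suffices to treat a dense set of points $x=(x^h)_h$. By Theorem~\ref{thm:cover} we may assume that each $x^h$ is in the interior of the simplex of a cyclic frame of $M|E_h$. Put the barycentric coordinates of $x^h$ as arc lengths on the circle $\mathbb R/\mathbb Z$, with one of the $n_h$ jumps at time $0$. The other $n_h-1$ jump times are distinct and nonzero. For fixed frames, the barycentric coordinates of each $x^h$ vary over an open simplex, independently for different $h$, and a coincidence between nonzero jump times of two components is a nontrivial linear condition on them. So for a dense set of $x$ all nonzero jump times of all components are different, and we assume this too.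

Let $B(t)$ be the union of the component bases at time $t$, together with the coloops of $M$. This is a basis of $M$, and $\int\mathbf e_{B(t)}\,dt=x$. The jump times are $0$ and $\sum_h(n_h-1)=n-c$ others, so $B(t)$ is constant on $n-c+1$ arcs, and $x$ is a convex combination of the corresponding $n-c+1$ bases. As $t$ passes through $(0,1)$, consecutive bases differ by a single exchange. This gives the Hamiltonian path once we know that the bases are distinct. The exchange vectors met inside $E_h$ are $n_h-1$ of the $n_h$ edge vectors of an $n_h$-cycle on $E_h$, hence by \eqref{eq:tree} a $\mathbb Z$-basis of $\{v\in\mathbb Z^{E_h}:v(E_h)=0\}$. So the $n-c$ consecutive differences along the path form a $\mathbb Z$-basis of the lattice in the theorem. This proves affine independence, hence distinctness, and the statement on the lattice.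

Finally, there are finitely many convex hulls of fewer than $\dim P_M+1$ vertices of $P_M$; each has dimension less than $\dim P_M=n-c$, and a generic $x\in P_M$ is in none of them.
\end{proof}

\subsection{Arcs on a circle}

\begin{corollary}\label{cor:arcs}
Let $M$ be any matroid on $E$ and $x\in\mathbb R^n$. Then $x\in P_M$ if and only if there are half-open arcs $A_i\subseteq\mathbb R/\mathbb Z$ of length $x_i$, $i\in E$ (possibly empty or the full circle), such that $\{i:t\in A_i\}$ is a basis of $M$ for every $t$.
\end{corollary}

\begin{proof}
If there are such arcs, let $B(t)=\{i:t\in A_i\}$. This is piecewise constant and $x=\int\mathbf e_{B(t)}\,dt$, a convex combination of incidence vectors of bases.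

Conversely, let $x\in P_M$. On a component $E_h$ with at least two elements, Theorem~\ref{thm:cover} puts the restriction of $x$ into the simplex of a cyclic frame; place its barycentric coordinates, some of which may be $0$, in cyclic order as lengths of half-open arcs around the circle. Each element of $E_h$ leaves once and enters once, so the members of the frame containing it are cyclically consecutive, and it is present on one arc, possibly empty or the full circle. The length of this arc is the corresponding coordinate of $x$. Give loops the empty arc and coloops the full circle, and superimpose the components.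
\end{proof}

For rational $x$, Corollary~\ref{cor:arcs} is equivalent to a theorem of van den Heuvel and Thomass\'e~\cite{HT}, which was not used here.

\subsection{Integer combinations}

\begin{corollary}
Let $M$ be connected, $n\ge2$, and let $k\ge1$ be an integer. Every $y\in kP_M\cap\mathbb Z^n$ is a nonnegative integer combination of the incidence vectors of the $n$ bases of a single cyclic frame, with coefficients summing to $k$.
\end{corollary}

\begin{proof}
Apply Theorem~\ref{thm:cover} to $y/k$: there are a cyclic frame $(B_s)$ and $\mu_s\ge0$ with $\sum_s\mu_s=k$ and $y=\sum_s\mu_s\mathbf e_{B_s}$. Since $y(E)=kr$, we have $y\in L_r$. By Lemma~\ref{lem:frame} the $\mathbf e_{B_s}$ form a $\mathbb Z$-basis of $L_r$, so the coefficients $\mu_s$ are integers.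
\end{proof}

\begin{thebibliography}{9}

\bibitem{Haws}
David C. Haws, \emph{Matroid Polytopes: Algorithms, Theory, and Applications}, arXiv:0905.4405 (2009).

\bibitem{HT}
van den Heuvel and Thomass\'e, \emph{Cyclic orderings and cyclic arboricity of matroids}, J. Combin. Theory Ser. B \textbf{102} (2012).

\bibitem{Oxley}
Oxley, \emph{Matroid Theory}.

\end{thebibliography}

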